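# Counting symplectic frames in a finite set: the exponent $3n/4$

## The bound for $\mathrm{Sp}(V,\omega)$ and its refined form

Let $k$ be a field, let $n=2m$ be even, let $V=k^n$, and let $\omega$ be a non-degenerate alternating bilinear form on $V$. Put $G=\mathrm{Sp}(V,\omega)$, the group of linear automorphisms of $V$ preserving $\omega$. For a finite set $E\subset V$ and an ordered basis $u=(u_1,\dots,u_n)$ of $V$, let
$$T^G_{E,u}=\{g\in G(k)\ :\ gu_i\in E\text{ for each }i\}.$$
We write $X\ll_n Y$ if $X\le CY$ with a constant $C$ depending only on $n$, and so not on $k,\omega,E,u$.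

**Theorem 1.** For every field $k$, every $\omega$, every finite $E\subset V$ and every basis $u$ of $V$,
$$|T^G_{E,u}|\ll_n|E|^{3n/4}.$$

The question whether this holds comes from Kaloyan Slavov, "Sharp bounds for frame counts and setwise stabilizers in classical groups", arXiv:2608.11863 (2026). The answer is yes, in every characteristic, over finite and infinite fields alike. What we actually prove is stronger, and the extra strength is what makes an induction close.

A *polynomial of degree $\le\Delta$* on a finite-dimensional space $W$ means a polynomial expression over $k$, of total degree $\le\Delta$, in linear coordinates of $W$, viewed as a function on $W$. A *perfect matching* of $\{1,\dots,n\}$ is a partition into pairs.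

**Theorem 2.** Let $A=(a_{ij})\in M_n(k)$ be a nonsingular alternating matrix. There is a perfect matching $M=M(A)$ of $\{1,\dots,n\}$, depending only on $A$, such that the following holds. Let $(V,\omega)$ be a symplectic space of dimension $n=2m$ over $k$, let $E_1,\dots,E_n\subset V$ be finite sets, let $f$ be a polynomial of degree $\le\Delta$ on $V^n$, and let
$$\mathcal T\subset\{v\in E_1\times\dots\times E_n:\ \omega(v_i,v_j)=a_{ij}\ \forall i,j,\ f(v)\ne0\}.$$
Then
$$|\mathcal T|^2\le C(m,\Delta)\prod_{\{p,q\}\in M}\big(|E_p|+|E_q|\big)\cdot\#\{v\in E_1\times\dots\times E_n:\ f(v)\ne0\},\tag{1}$$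
where $C(m,\Delta)$ depends only on $m$ and $\Delta$.

## From group elements to tuples with a prescribed Gram matrix

A square matrix $A$ is *alternating* if $a_{ii}=0$ and $a_{ij}=-a_{ji}$; equivalently, $x^TAx=0$ for every vector $x$. In characteristic $2$ this is stronger than skew-symmetry. The *Gram matrix* of a tuple $(v_1,\dots,v_r)$ is $(\omega(v_i,v_j))_{i,j}$; it is alternating. A *symplectic space* is a finite-dimensional space with a non-degenerate alternating form. It has a *symplectic basis* $e_1,f_1,\dots,e_m,f_m$, in which $\omega(e_i,f_i)=1=-\omega(f_i,e_i)$ and all other pairings are $0$.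

We use three textbook facts.

1. A tuple with nonsingular Gram matrix $A$ is linearly independent: if $\sum_jc_jv_j=0$, pairing with each $v_i$ gives $Ac=0$, so $c=0$.
2. If $W\subset V$ is a subspace, then $\dim W^\perp=\dim V-\dim W$.
3. If $W$ has a basis with nonsingular Gram matrix (we say $W$ is *nondegenerate*), then $V=W\oplus W^\perp$ and $W^\perp$ is again a symplectic space.

**Theorem 2 implies Theorem 1.** Put $a_{ij}=\omega(u_i,u_j)$. Since $u$ is a basis and $\omega$ is non-degenerate, $A$ is nonsingular. The map $g\mapsto(gu_1,\dots,gu_n)$ is injective on $T^G_{E,u}$, and its image consists of tuples in $E^n$ with Gram matrix $A$. Apply (1) to this image with $E_i=E$, $f=1$, $\Delta=0$: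
$$|T^G_{E,u}|^2\le C(m,0)\,(2|E|)^m\,|E|^{2m},$$
so $|T^G_{E,u}|\ll_n|E|^{3m/2}=|E|^{3n/4}$. $\square$

The trivial bound is $|E|^n=|E|^{2m}$. Theorem 1 saves a factor $|E|^{1/2}$ for each of the $m$ pairs of the matching. On the right of (1) the last factor counts tuples with no condition on the Gram matrix; the only condition left is $f\ne0$. We will see why $f$ has to be there.

## The plane: $n=2$ by hand

Let $\dim V=2$, let $a\ne0$, and let $N$ be the number of $(y,z)\in E_1\times E_2$ with $\omega(y,z)=a$. By Cauchy–Schwarz over $y$,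
$$N^2\le|E_1|\cdot\#\{(y,z,z')\in E_1\times E_2\times E_2:\ \omega(y,z)=\omega(y,z')=a\}.$$
Fix $z'$ and count the pairs $(y,z)$. We may assume $z'\neq0$, since otherwise there are none.

* If $z=z'$, there are at most $|E_1|$ choices of $y$.
* If $z\ne z'$ and $z,z'$ are independent, the two equations determine $y$. If $z=cz'$ with $c\ne1$, then $a=ca$, which is impossible. So each $z$ occurs at most once, and there are at most $|E_2|$ pairs.

Hence $N^2\le|E_1||E_2|(|E_1|+|E_2|)$. This is (1) for $n=2$, $f=1$, and for $E_1=E_2=E$ it reads $N\le\sqrt2\,|E|^{3/2}$.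

The exponent $3/2$ is right: if $k\supset\mathbb F_q$ and $E=\mathbb F_qe_1+\mathbb F_qf_1$, then $|E|=q^2$, and the pairs with $\omega(y,z)=1$ correspond to $\mathrm{SL}_2(\mathbb F_q)$, so there are $q^3-q$ of them.

## Dimension four: two ways to lose

**Treating pairs independently.** One would like to split the indices into pairs $\{p,q\}$ with $a_{pq}\ne0$, bound each pair by $O(|E|^{3/2})$, and multiply. This fails because in dimension $4$ one equation $\omega(y,z)=a$ does not give $O(|E|^{3/2})$. Take a finite $S\subset k$ and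
$$E=\{e_1+se_2:s\in S\}\cup\{f_1+te_2:t\in S\}.$$
Then $\omega(e_1+se_2,f_1+te_2)=1$ for all $s,t$, so there are at least $|S|^2\geq|E|^2/4$ good pairs. In the plane, two values of $z$ pinned $y$ down to a point; now they leave a plane. The other vectors of the frame have to help.

**Cauchy–Schwarz and induction on the fibre.** Here is the sensible next attempt, in dimension $n=2m$. Suppose $a_{12}\ne0$. Write a tuple as $(y,z,u)$ with $y=v_1$, $z=v_2$, $u=(v_3,\dots,v_n)$. Let $r(y,z)$ be the number of $u$ with $(y,z,u)\in\mathcal T$, and let $Z_y=\{z:r(y,z)>0\}$. Two uses of Cauchy–Schwarz give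
$$|\mathcal T|^2\le|E_1|\sum_y\Big(\sum_{z\in Z_y}r(y,z)\Big)^2\le|E_1|\sum_y\ \sum_{z,z'\in Z_y}r(y,z)^2 .\tag{2}$$
For fixed $(y,z)$ the $u_j$ lie in translates of the symplectic space $\langle y,z\rangle^\perp$, of dimension $n-2$. After translating we may use the $f=1$ case of (1) in dimension $n-2$ (for different sets, because the translations depend on $j$). When all $E_i=E$ this gives $r(y,z)^2\ll|E|^{m-1}\cdot\#\{\tilde u\}$, where $\tilde u\in E^{n-2}$ satisfies only $\omega(y,\tilde u_j)=a_{1j}$ and $\omega(z,\tilde u_j)=a_{2j}$. So $|\mathcal T|^2\ll|E|^{m-1}|\Omega_0|$, where $\Omega_0$ is the set of $(x,y,z,z',\tilde u)$ with $x\in E$ free, $z,z'\in Z_y$, and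
$$\omega(y,z)=\omega(y,z')=a_{12},\qquad\omega(y,\tilde u_j)=a_{1j},\quad\omega(z,\tilde u_j)=a_{2j}\quad(j\ge3).$$
Theorem 1 would follow from $|\Omega_0|\ll|E|^{n+1}$. Since there are at most $|E|^n$ triples $(x,z',\tilde u)$, we want each of them to extend to $O(|E|)$ pairs $(y,z)$. In the plane this worked. In Step 4 below it will work whenever $(y,z',\tilde u)$ is a basis and $\tilde u$ spans a nondegenerate space. But nothing in (2) guarantees this, and the bound on $\Omega_0$ can be false.

**Example.** Let $n=4$, $k=\mathbb F_{q^2}$, $P_0=\mathbb F_qe_1+\mathbb F_qf_1$, and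
$$E=(e_2+P_0)\ \cup\ P_0\ \cup\ \{f_2+se_2:s\in k\},\qquad |E|\le3q^2 .$$
Take $a_{12}=a_{13}=a_{14}=a_{34}=1$ and $a_{23}=a_{24}=0$. Then $\det A=(a_{12}a_{34}-a_{13}a_{24}+a_{14}a_{23})^2=1$. Let $\mathcal T$ be the set of all tuples in $E^4$ with Gram matrix $A$. Consider
$$y=e_2+p,\quad z=p',\quad p,p'\in P_0,\ \omega(p,p')=1;\qquad z',\tilde u_3,\tilde u_4\in f_2+ke_2,\ \tilde u_3\ne\tilde u_4 .$$

* All equations defining $\Omega_0$ hold: $\omega(y,z)=\omega(p,p')=1$; $\omega(y,z')=\omega(y,\tilde u_j)=\omega(e_2,f_2)=1$; and $\omega(z,\tilde u_j)=0$.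
* $z\in Z_y$: the vectors $u_3=f_2+e_2$, $u_4=f_2$ satisfy $\omega(y,u_j)=1$, $\omega(z,u_j)=0$, $\omega(u_3,u_4)=1$.
* $z'\in Z_y$: note $p\neq0$, choose $v\in P_0$ with $\omega(p,v)=1$, and put $u_3=v$, $u_4=v-p$, both in $P_0$. Then $\omega(y,u_3)=\omega(p,v)=1$, $\omega(y,u_4)=\omega(p,v-p)=1$, $\omega(z',u_j)=0$, and $\omega(u_3,u_4)=-\omega(v,p)=1$.

There are $q^3-q$ choices of $(y,z)$, $q^2$ of $z'$, $q^2(q^2-1)$ of $\tilde u$, and at least $q^2$ of $x$. So $|\Omega_0|\ge cq^{11}$ with an absolute $c>0$, and this is at least a constant times $|E|^{11/2}$, whereas we needed $|E|^5$. The span of $\tilde u$ is even nondegenerate here. The trouble is that $z',\tilde u_3,\tilde u_4$ lie in one plane $\langle e_2,f_2\rangle$, so $(y,z',\tilde u)$ is not a basis.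

In $(y,z',\tilde u)$, the vector $z'$ comes from one frame, and $\tilde u$ comes from the induction and need not belong to any frame at all. We therefore need two things: a substitute for Cauchy–Schwarz that produces only pairs whose mixture is in general position, and an induction hypothesis that counts only $\tilde u$ in general position. General position will always be expressed as the nonvanishing of a polynomial of bounded degree. This is why (1) carries $f$.

## A Cauchy–Schwarz inequality that sees only good pairs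

**Lemma 3.** Let $X$ be a finite set and let $\Phi:X\times X\to k$ be a matrix of rank $\le D$ with $\Phi(g,g)\ne0$ for all $g\in X$. Then
$$|X|^2\le D^2\cdot\#\{(g,g')\in X^2:\ \Phi(g,g')\ne0\text{ and }\Phi(g',g)\ne0\}.$$

In words: at least a proportion $1/D^2$ of all ordered pairs is good in both directions.

*Proof.* We may assume $X\neq\emptyset$. Put $\Psi(g,g')=\Phi(g,g')\Phi(g',g)$, the entrywise (Hadamard) product of $\Phi$ and $\Phi^T$. If $\Phi=\sum_{i\le D}\alpha_i(g)\beta_i(g')$, then
$$\Psi(g,g')=\sum_{i,l\le D}\alpha_i(g)\beta_l(g)\cdot\beta_i(g')\alpha_l(g'),$$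
so $\Psi$ has rank $\le D^2$. It is symmetric, with nonzero diagonal. Let $\Gamma$ be the graph on $X$ in which $g\ne g'$ are joined if $\Psi(g,g')\ne0$. If $Y\subset X$ is independent in $\Gamma$, then $\Psi|_{Y\times Y}$ is diagonal with nonzero diagonal entries, so it has rank $|Y|$, and $|Y|\le D^2$.

The Caro–Wei theorem provides an independent set of size at least $\sum_g\frac1{1+\deg g}$. To recall the proof: order $X$ uniformly at random and keep each vertex that precedes all its neighbours. The kept set is independent, and $g$ is kept with probability $\frac1{1+\deg g}$, so the expected size is this sum. By Cauchy–Schwarz,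
$$D^2\ \ge\ \sum_g\frac1{1+\deg g}\ \ge\ \frac{|X|^2}{\sum_g(1+\deg g)} .$$
Finally $\sum_g(1+\deg g)=\#\{(g,g'):\Psi(g,g')\ne0\}$, because the $1$ accounts for the pair $(g,g)$. $\square$

**Lemma 4.** Let $F$ be a polynomial of degree $\le\Delta$ on $W_1\times W_2$, and let $\Phi(g,g')=F(p_g,q_{g'})$ with $p_g\in W_1$, $q_{g'}\in W_2$. Then $\Phi$ has rank at most $\binom{\dim W_1+\Delta}{\Delta}$.

*Proof.* Expand $F(p,q)=\sum_\mu\mu(p)c_\mu(q)$ over the monomials $\mu$ of degree $\le\Delta$ in the $W_1$-coordinates. There are $\binom{\dim W_1+\Delta}\Delta$ of them, and each term contributes a matrix $\mu(p_g)c_\mu(q_{g'})$ of rank $\le1$. $\square$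

*Example.* Let $X$ be a finite set of bases $g=(y_g,z_g)$ of $k^2$ and $\Phi(g,g')=\det(y_g,z_{g'})=y_{g,1}z_{g',2}-y_{g,2}z_{g',1}$. The diagonal is nonzero and the rank is at most $2$. By Lemma 3, for at least a quarter of the pairs $(g,g')$ both mixtures $(y_g,z_{g'})$ and $(y_{g'},z_g)$ are again bases.

## Choosing the pair to split off

We want to split off a pair $\{1,j\}$ with $a_{1j}\ne0$, so that $\langle v_1,v_j\rangle^\perp$ is symplectic. We also want the remaining vectors to span a nondegenerate space. The condition $a_{1j}\ne0$ alone does not give the second property: in the matrix $A$ of the example above, $a_{13}\ne0$, but the principal submatrix on $\{2,4\}$ is zero. There $j=2$ works.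

**Lemma 5.** Let $A$ be a nonsingular alternating $n\times n$ matrix, $n\ge2$. There is $j\ge2$ with $a_{1j}\ne0$ and $\det A_J\ne0$, where $A_J$ is the principal submatrix on $J=\{1,\dots,n\}\setminus\{1,j\}$ (for $n=2$ the empty determinant is $1$).

*Proof.* Let $B=A^{-1}$. It is alternating: for $x=Ay$ we have $x^TBx=y^TA^Ty=0$. Since $\sum_ja_{1j}b_{j1}=1$, there is $j$ with $a_{1j}\ne0\ne b_{j1}$, and $j\ne1$ because $a_{11}=0$. Put $S=\{1,j\}$ and order the indices as $S,J$; a simultaneous permutation of rows and columns changes no principal minor. From $AB=I$,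
$$A\begin{pmatrix}B_{SS}&0\\B_{JS}&I\end{pmatrix}=\begin{pmatrix}I&A_{SJ}\\0&A_J\end{pmatrix},$$
so $\det A\cdot\det B_{SS}=\det A_J$ (Jacobi's complementary minor identity). As $B_{SS}$ is alternating of size $2$, $\det B_{SS}=b_{1j}^2=b_{j1}^2\ne0$. $\square$

**The Schur complement and the matching.** Suppose first that $j=2$ in Lemma 5. For $j\ge3$ put
$$\beta_j=\frac{a_{1j}}{a_{12}},\qquad\alpha_j=-\frac{a_{2j}}{a_{12}},\qquad a'_{ij}=a_{ij}-(\alpha_i\beta_j-\beta_i\alpha_j)a_{12}\quad(i,j\ge3).\tag{3}$$
The matrix $A'=(a'_{ij})$ is alternating and depends only on $A$. It is nonsingular. To see this, view $A$ as the Gram matrix of a basis $b_1,\dots,b_n$ of $k^n$ with the form given by $A$, and replace $b_j$ by $b_j-\alpha_jb_1-\beta_jb_2$ for $j\ge3$. The change of basis is unipotent. The new vectors are orthogonal to $b_1$ and $b_2$, because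
$$a_{1j}-\beta_ja_{12}=0,\qquad a_{2j}+\alpha_ja_{12}=0.$$
Write $b_j=b_j'+x_j$ with $x_j=\alpha_jb_1+\beta_jb_2$ and $b'_j\perp b_1,b_2$. The form takes the value $a_{ij}$ on $(b_i,b_j)$ and $(\alpha_i\beta_j-\beta_i\alpha_j)a_{12}$ on $(x_i,x_j)$, and the cross terms vanish, so $(b_i',b_j')$ has value $a'_{ij}$. The new Gram matrix is block diagonal, and $\det A=a_{12}^2\det A'$.

Now define $M(A)$ recursively. For $n=0$ it is empty. For $n\ge2$ take the smallest $j$ allowed by Lemma 5, exchange the names of $2$ and $j$, set $M(A)=\{\{1,2\}\}\cup M(A')$ with $A'$ from (3), viewed as a matrix with rows and columns indexed by $3,\dots,n$ in this order, and undo the exchange of names. This depends only on $A$.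

## Proof of Theorem 2

The proof is by induction on $m$, for all $A$, all $(V,\omega)$, all sets and all $\Delta$ at once.

**Base case $m=0$.** Here $V^0$ is a point, so $|\mathcal T|\le1$. If $|\mathcal T|=1$, then $f\ne0$ on the empty tuple, and both sides of (1) equal $1$ with $C(0,\Delta)=1$. If $\mathcal T=\emptyset$ there is nothing to prove.

**Induction step: setting.** Let $m\ge1$. Renaming the indices permutes the factors of $V^n$; this changes neither the degree of $f$ nor the two sides of (1), provided the matching is renamed too. So by Lemma 5 we may assume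
$$a_{12}\ne0,\qquad\det A_J\ne0,\quad J=\{3,\dots,n\},$$
and $M(A)=\{\{1,2\}\}\cup M(A')$. Write $v\in\mathcal T$ as $v=(y,z,u)$ with $y=v_1$, $z=v_2$, $u=(v_3,\dots,v_n)$. Since $A$ is nonsingular, every $v\in\mathcal T$ is a basis of $V$. Fix coordinates on $V$ in order to speak of $\det(v_1,\dots,v_n)$.

**Step 1 (exchanging the first vector).** *Aim: introduce a second first vector $x$ and keep the condition $f\ne0$ for the tuple with $x$ in place of $y$.* Apply Lemma 3 to $X=\mathcal T$ and
$$\Phi(g,g')=f(y_g,z_{g'},u_{g'}).$$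
On the diagonal this is $f(g)\ne0$. By Lemma 4 with $W_1=V$, the rank is at most $D_1=\binom{n+\Delta}{\Delta}$. For $x,y\in E_1$ let
$$\mathcal T_1(x,y)=\{(z,u):(y,z,u)\in\mathcal T,\ f(x,z,u)\ne0\},\qquad S(y;x)=|\mathcal T_1(x,y)| .$$
A pair $(g,g')$ counted in Lemma 3 with $y_g=y$, $y_{g'}=x$ consists of $g=(y,z,u)\in\mathcal T$ with $f(x,z,u)\ne0$ and $g'=(x,z^*,u^*)\in\mathcal T$ with $f(y,z^*,u^*)\ne0$. There are $S(y;x)S(x;y)$ of these. With $ab\le\frac12(a^2+b^2)$ and the symmetry of the sum,
$$|\mathcal T|^2\le D_1^2\sum_{x,y\in E_1}S(y;x)S(x;y)\le D_1^2\sum_{x,y\in E_1}S(y;x)^2.\tag{4}$$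

**Step 2 (exchanging the second vector).** *Aim: introduce $z'$ so that the mixture $(y,z',u)$ is a basis; this excludes the degeneration of the example in dimension four.* Fix $x,y\in E_1$, write $\mathcal T_1=\mathcal T_1(x,y)$, and put
$$F(z,u)=f(x,z,u)\cdot\det(y,z,u).$$
Note that $x$ stands in $f$ and $y$ in the determinant: $f(x,\cdot)$ is what (1) must produce at the end, and $\det(y,\cdot)$ concerns the vector $y$ that we shall count. The polynomial $F$ has degree $\le\Delta+n$ in $(z,u)$. It does not vanish on $\mathcal T_1$, because $(y,z,u)\in\mathcal T$ is a basis. Apply Lemma 3 to $X=\mathcal T_1$ and $\Phi(h,h')=F(z_h,u_{h'})$, whose rank is at most $D_2=\binom{2n+\Delta}{n+\Delta}$ by Lemma 4. Put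
$$R(z;z')=\#\{u:(z,u)\in\mathcal T_1,\ F(z',u)\ne0\}.$$
A pair $(h,h')$ counted in Lemma 3 with $z_h=z$, $z_{h'}=z'$ has $F(z',u_h)\ne0$ and $F(z,u_{h'})\ne0$, so there are $R(z;z')R(z';z)$ of these. As before,
$$S(y;x)^2\le D_2^2\sum_{z,z'}R(z;z')R(z';z)\le D_2^2\sum_{z,z'}R(z;z')^2,\tag{5}$$
where $z,z'$ range over the projection of $\mathcal T_1$ to $E_2$. For such $z,z'$ we have $\omega(y,z)=\omega(y,z')=a_{12}$.

**Step 3 (induction on the fibre).** *Aim: bound $R(z;z')^2$ by a count of tuples $\tilde u$ that satisfy only linear equations and are in general position.* Fix $x,y,z,z'$ as in (5), and let $K=\langle y,z\rangle^\perp$. Since $\omega(y,z)=a_{12}\ne0$, the plane $\langle y,z\rangle$ is nondegenerate, $V=\langle y,z\rangle\oplus K$, and $K$ is symplectic of dimension $2(m-1)$. For $j\ge3$ let $x_j=\alpha_jy+\beta_jz$ with $\alpha_j,\beta_j$ from (3). Then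
$$\omega(y,x_j)=\beta_ja_{12}=a_{1j},\qquad\omega(z,x_j)=-\alpha_ja_{12}=a_{2j}.$$
Consequently, for $w\in V$,
$$w\in x_j+K\iff\omega(y,w)=a_{1j}\ \text{ and }\ \omega(z,w)=a_{2j}.\tag{6}$$
Every $u$ counted by $R(z;z')$ therefore has $u_j\in E_j\cap(x_j+K)$. The vectors $u_j-x_j$ lie in $K$ and are orthogonal to all $x_i$, so
$$\omega(u_i-x_i,u_j-x_j)=a_{ij}-\omega(x_i,x_j)=a_{ij}-(\alpha_i\beta_j-\beta_i\alpha_j)a_{12}=a'_{ij}.$$
Thus $(u_j-x_j)_{j\ge3}$ has Gram matrix $A'$, which is nonsingular and does not depend on $x,y,z,z'$.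

Put $\gamma(\tilde u)=\det(\omega(\tilde u_i,\tilde u_j))_{i,j\ge3}$, a polynomial of degree $\le2(n-2)$ on $V^{n-2}$ (it is $1$ if $n=2$). For $u$ counted by $R(z;z')$ we have $F(z',u)\ne0$ by definition and $\gamma(u)=\det A_J\ne0$. Apply the induction hypothesis in $K$ with the matrix $A'$, the sets $(E_j-x_j)\cap K$ of size $\le|E_j|$, the polynomial
$$(w_j)_{j\ge3}\mapsto F\big(z',(w_j+x_j)_j\big)\,\gamma\big((w_j+x_j)_j\big)\quad\text{on }K^{n-2},$$
of degree $\le\Delta':=\Delta+n+2(n-2)$, and the set of all tuples $(u_j-x_j)_j$ with $u$ counted by $R(z;z')$. Translating back,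
$$R(z;z')^2\le C(m-1,\Delta')\,\Pi'\cdot\#\Big\{\tilde u\in\prod_{j\ge3}\big(E_j\cap(x_j+K)\big):F(z',\tilde u)\gamma(\tilde u)\ne0\Big\},\tag{7}$$
where $\Pi'=\prod_{\{p,q\}\in M(A')}(|E_p|+|E_q|)$. Combining (4), (5) and (7) gives
$$|\mathcal T|^2\le D_1^2D_2^2\,C(m-1,\Delta')\,\Pi'\cdot|\Omega|,\tag{8}$$
where, by (6), $\Omega$ is contained in the set of all $(x,y,z,z',\tilde u)$ with $x,y\in E_1$, $z,z'\in E_2$, $\tilde u_j\in E_j$ $(j\ge3)$ and

* (i) $f(x,z',\tilde u)\ne0$, $\det(y,z',\tilde u)\ne0$, $\gamma(\tilde u)\ne0$;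
* (ii) $\omega(y,z)=\omega(y,z')=a_{12}$, and $\omega(y,\tilde u_j)=a_{1j}$, $\omega(z,\tilde u_j)=a_{2j}$ for $j\ge3$.

Nothing is asked of $\omega(\tilde u_i,\tilde u_j)$ beyond $\gamma(\tilde u)\ne0$, and nothing of $\omega(z',\tilde u_j)$.

**Step 4 (the incidence count).** *Aim: show that for fixed $(x,z',\tilde u)$ at most $|E_1|+|E_2|$ pairs $(y,z)\in E_1\times E_2$ satisfy (i) and (ii).* Call such pairs, and their members, admissible, and assume there is at least one.

*Where $y$ lives.* By (i), the $n-1$ vectors $z',\tilde u_3,\dots,\tilde u_n$ are independent, so $\langle z',\tilde u\rangle^\perp=kw$ is a line. By (ii), the values of $\omega(y,\cdot)$ on these vectors are prescribed. Hence all admissible $y$ lie on one affine line $y_0+kw$, with $y_0$ admissible. Moreover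
$$\omega(y_0,w)\ne0,\tag{9}$$
for otherwise $w\ne0$ would be orthogonal to the basis $(y_0,z',\tilde u)$ of $V$.

*Where $z$ lives.* Since $\gamma(\tilde u)\ne0$, the vectors $\tilde u_j$ are independent and span a nondegenerate subspace of dimension $n-2$. So $P=\langle\tilde u\rangle^\perp$ is a nondegenerate plane, and $w\in P$. By (ii), all admissible $z$ lie in one coset $z_0+P$.

*Pairs with $\omega(w,z)\ne0$.* Write $y=y_0+tw$. The equation $\omega(y,z)=a_{12}$ reads $\omega(y_0,z)+t\,\omega(w,z)=a_{12}$ and determines $t$. So each $z\in E_2$ occurs in at most one such pair, and there are at most $|E_2|$ of them.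

*Pairs with $\omega(w,z)=0$.* Suppose there is such a pair, with second member $z_1$. Since $P$ is a nondegenerate plane and $0\ne w\in P$, we have $P\cap w^\perp=kw$, so $\{z\in z_0+P:\omega(w,z)=0\}=z_1+kw$. Write $y=y_0+tw$, $z=z_1+sw$. As $\omega(w,z_1)=\omega(w,w)=0$,
$$\omega(y,z)=\omega(y_0,z_1)+s\,\omega(y_0,w).$$
By (9), the equation $\omega(y,z)=a_{12}$ determines $s$. So only one $z$ occurs, and there are at most $|E_1|$ such pairs.

This proves the claim. For $n=2$ it is the count from the plane: $\tilde u$ is empty, $P=V$, and we may take $w=z'$.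

**Conclusion.** Every element of $\Omega$ has $f(x,z',\tilde u)\ne0$, so by Step 4
$$|\Omega|\le(|E_1|+|E_2|)\cdot\#\Big\{(x,z',\tilde u)\in\prod_iE_i:\ f(x,z',\tilde u)\ne0\Big\}.$$
Insert this in (8). Since $(|E_1|+|E_2|)\,\Pi'$ is the product over $M(A)=\{\{1,2\}\}\cup M(A')$, we obtain (1) with
$$C(m,\Delta)=D_1^2D_2^2\,C(m-1,\Delta'),$$
which depends only on $m$ and $\Delta$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$

## Different sets, counts of bases, and sharpness of $3n/4$

**Corollary 6.** Let $E_1,\dots,E_n\subset V$ be finite, let $u$ be a basis of $V$, and let $M=M(A)$ for $A=(\omega(u_i,u_j))$. Then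
$$\#\{g\in\mathrm{Sp}(V,\omega):gu_i\in E_i\ \forall i\}\ll_n\prod_{\{p,q\}\in M}\max(|E_p|,|E_q|)\,\min(|E_p|,|E_q|)^{1/2}.$$

*Proof.* Apply (1) with $f=1$ to the tuples $(gu_1,\dots,gu_n)$. Its right-hand side is $C(m,0)\prod_{\{p,q\}\in M}(|E_p|+|E_q|)|E_p||E_q|$, and each factor is at most $2\max(|E_p|,|E_q|)^2\min(|E_p|,|E_q|)$. Take square roots. $\square$

**Corollary 7.** For every finite $E\subset V$ and every basis $u$ of $V$,
$$|T^G_{E,u}|^2\ll_n|E|^{n/2}\cdot\#\{(y_1,\dots,y_n)\in E^n:\ y_1,\dots,y_n\text{ is a basis of }V\}.$$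

*Proof.* Take $f=\det$ in (1), of degree $n$. It does not vanish on tuples with Gram matrix $A=(\omega(u_i,u_j))$, since these are bases. The product over $M$ is $(2|E|)^{n/2}$. $\square$

**Proposition 8.** For every even $n\ge2$ the exponent $3n/4$ in Theorem 1 cannot be lowered. This holds even for one fixed field $k$, if $k$ contains arbitrarily large finite subfields (for example $k=\overline{\mathbb F}_p$).

*Proof.* Let $\mathbb F_q\subset k$, let $e_1,f_1,\dots,e_m,f_m$ be a symplectic basis of $V$, and put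
$$u=(e_1,f_1,\dots,e_m,f_m),\qquad E=\bigcup_{i=1}^m(\mathbb F_qe_i+\mathbb F_qf_i).$$
Then $q^2\le|E|\le mq^2$. The group $\mathrm{SL}_2(\mathbb F_q)^m$, whose $i$-th factor acts on $\langle e_i,f_i\rangle$, preserves $\omega$, because a $2\times2$ matrix of determinant $1$ preserves the form on each block. It maps every $u_i$ into $E$. Since $|\mathrm{SL}_2(\mathbb F_q)|=q^3-q\ge\frac34q^3$,
$$|T^G_{E,u}|\ge(q^3-q)^m\ge\left(\tfrac34\right)^mq^{3m}\ge\left(\tfrac34\right)^mm^{-3m/2}|E|^{3m/2}=c_n|E|^{3n/4},\qquad c_n>0.$$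
Here $|E|\ge q^2$ tends to infinity with $q$, so no smaller exponent is possible. Taking $k=\mathbb F_q$ itself shows that the exponent is optimal uniformly over finite fields. $\square$
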